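\title{Connectivity of random unlabeled graphs in bridge-addable classes}

\begin{abstract}
A class of graphs is bridge-addable if it is closed under adding an edge
between two components. We prove that a uniformly random unlabeled $n$-vertex
graph from such a class is connected with probability greater than $1/5$, for
every class and every $n$. If $a_k$ is the number of unlabeled $n$-vertex graphs
in the class with $k$ components, we show that $a_{k+1}\le a_k$ for $k\ge1$ and
$2a_{k+2}\le a_k$ for $k\ge 2$. Both inequalities come from linear maps that add
one or two bridges: the maps are injective on functions on labeled graphs and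
commute with relabeling, so it remains to compare dimensions of spaces of
invariant functions.
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, and a \emph{class} of graphs is closed under
isomorphism. A class $\mathcal A$ is \emph{bridge-addable} if, whenever
$G\in\mathcal A$ and $u,v$ are vertices in distinct components of $G$, the graph
$G+uv$ obtained by adding the edge $uv$ is also in $\mathcal A$. Forests and
planar graphs are examples. We use the same word for a set of graphs on the
vertex set $[n]=\{1,\dots,n\}$ with this closure property.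

Recall that a \emph{bridge} of $G$ is an edge that lies on no cycle.
Equivalently, $e$ is a bridge if its ends lie in distinct components of $G-e$,
and then $G-e$ has exactly one component more than $G$. The new edge $uv$ in
the definition is thus a bridge of $G+uv$. In a bridge-addable class every
disconnected graph gives rise to graphs with fewer components, and one may ask
whether this alone forces a positive proportion of the graphs to be connected.

Let $\mathcal A_n$ be the set of graphs in $\mathcal A$ with vertex set $[n]$.
McDiarmid, Steger and Welsh proved that if $\mathcal A$ is bridge-addable, then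
a uniformly random member of $\mathcal A_n$ is connected with probability at
least $e^{-1}$, for each $n$. It is useful to see why such a bound holds. Let
$b_k$ be the number of graphs in $\mathcal A_n$ with $k$ components, fix
$1\le k<n$, and count the pairs $(G,G+uv)$ in which $G\in\mathcal A_n$ has $k+1$
components and $u,v$ lie in distinct components of $G$. Given $G$, mark one
vertex in each component. Each of the $n-k-1$ unmarked vertices can be joined to
the $k$ marked vertices outside its component, and there are
$\binom{k+1}2\ge k$ pairs of marked vertices, so $G$ occurs in at least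
$k(n-k)$ pairs. A graph with $k$ components has at most $n-k$ bridges, since
every bridge belongs to every spanning forest, so it occurs as $G+uv$ in at most
$n-k$ pairs. Hence $kb_{k+1}\le b_k$, so $b_{k+1}\le b_1/k!$ and
$\sum_kb_k\le e\,b_1$.

Now forget the labels. Let $\tilde{\mathcal A}_n$ be the set of isomorphism
classes of graphs in $\mathcal A_n$, the \emph{unlabeled} $n$-vertex graphs in
$\mathcal A$, and, when this set is nonempty, let $\tilde R_n$ be a uniformly
random element of it. The following conjecture is posed in \cite{McD}.

\begin{quote}
There is a constant $\delta>0$ such that, for every bridge-addable class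
$\mathcal A$ and every $n$ with $\tilde{\mathcal A}_n\ne\emptyset$,
we have $\mathbb P(\tilde R_n\text{ is connected})\ge\delta$.
\end{quote}

The labeled bound does not transfer. An unlabeled graph $G$ has
$n!/|\mathrm{Aut}(G)|$ labelings, so symmetric graphs weigh more in the
unlabeled model, and a graph with many isomorphic components is very symmetric.
For forests on three vertices the probability of being connected is $3/7$ with
labels (three paths, three single edges, one empty graph) and $1/3<e^{-1}$
without. The double count breaks down as well. If $G$ is a disjoint union of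
two cycles, all the graphs $G+uv$ are isomorphic, whereas deleting an edge from
the $n$-vertex path gives $\lfloor n/2\rfloor$ nonisomorphic graphs; a
comparison of the least number of ways up with the greatest number of ways down
yields nothing.

We prove the conjecture with $\delta=1/5$. Unlabeled graphs are the orbits of
the symmetric group $S_n$ acting on graphs on $[n]$ by relabeling, and the proof
works for any subgroup.

\begin{theorem}\label{thm:main}
Let $n\ge1$, let $\Gamma\le S_n$ be a group of permutations of $[n]$, and let
$\mathcal B$ be a nonempty, $\Gamma$-invariant, bridge-addable set of graphs on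
$[n]$. Let $a_k$ be the number of $\Gamma$-orbits of graphs in $\mathcal B$ with
exactly $k$ components. Then
\begin{enumerate}
\item[(i)] $a_{k+1}\le a_k$ for all $k\ge1$;
\item[(ii)] $2a_{k+2}\le a_k$ for all $k\ge2$;
\item[(iii)] $a_1/\sum_ka_k>1/5$. More precisely, if $\kappa$ is the number of
components of a uniformly random orbit, then for $j\ge2$
\[
\mathbb P(\kappa\ge j)\le 4\cdot2^{-\lfloor (j-2)/2\rfloor}\,\mathbb P(\kappa=1).
\]
\end{enumerate}
\end{theorem}

The trivial group gives labeled graphs, intermediate groups give partially
labeled graphs, and the choice $\Gamma=S_n$, $\mathcal B=\mathcal A_n$ gives the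
conjecture.

\begin{corollary}\label{cor:main}
For every bridge-addable class $\mathcal A$ and every $n$ with
$\tilde{\mathcal A}_n\neq\emptyset$,
\[
\mathbb P(\tilde R_n\text{ is connected})>\tfrac15 .
\]
\end{corollary}

The number of orbits is the dimension of the space of invariant functions, so
an inequality between orbit counts follows from an injective linear map between
such spaces. In Section~\ref{sec:maps} we define two maps, ``add a bridge'' and
``add two bridges'', and deduce Theorem~\ref{thm:main} from their injectivity on
\emph{all} functions on labeled graphs, a statement that mentions neither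
$\Gamma$ nor $\mathcal B$. Section~\ref{sec:core} reduces it to forests, and
Sections~\ref{sec:one} and~\ref{sec:two} prove it by induction. First we test
the theorem on forests, which also suggest the form of the second map.

\section{Forests as a test case}\label{sec:forests}

Throughout this section $\mathcal A$ is the class of forests, $\Gamma=S_n$, and
$a_k$ is the number of unlabeled forests on $n$ vertices with $k$ components,
that is, with $n-k$ edges.

\medskip\noindent\emph{One step gains nothing.}
For $n=3$ we have $(a_1,a_2,a_3)=(1,1,1)$, so (i) holds with equality for
$k=1,2$, and (ii) is false for $k=1$. For any $k$, taking $n=k+1$ gives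
$a_{k+1}=a_k=1$ (no edge, one edge). Thus the labeled inequality
$kb_{k+1}\le b_k$ has no unlabeled analog with any factor greater than $1$.
Inequality (i) alone gives only $a_1/\sum_ka_k\ge1/n$, so the decay has to be
found over more than one step.

\medskip\noindent\emph{Two steps gain a factor $2$, and no more.}
For $n=k+2$ and $k\ge2$ we have $a_{k+2}=1$ and $a_k=2$: two edges are adjacent
or disjoint, that is, they lie in the same component or in different
components. So the factor $2$ in (ii) is best possible for every $k\ge2$. This
dichotomy is the source of the factor $2$ in general.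

\medskip\noindent\emph{The decay is exponential and not faster.}
Given an unlabeled forest on $n$ vertices, join a new root to one vertex of each
component and order the children of every vertex. This gives a rooted plane tree
on $n+1$ vertices from which the forest is recovered by deleting the root. Such
a tree is determined by its contour walk, a sequence of $2n$ steps up or down,
so $|\tilde{\mathcal A}_n|\le4^n$. Only the empty graph has $n$ components,
hence $\mathbb P(\kappa=n)=1/|\tilde{\mathcal A}_n|\ge4^{-n}$. Exponential decay
in (iii) is therefore the right order, in contrast with the factor $1/k!$ of the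
labeled case.

\medskip\noindent\emph{An upper bound for the constant.}
The numbers of unlabeled trees on $1,\dots,7$ vertices are $1,1,1,2,3,6,11$.
Let $n=7$ and sort the forests by their component sizes. No size greater than
$3$ can repeat, so the number of forests with given sizes is the product of the
tree counts:
\[
\begin{array}{lll}
a_1=11, &\quad& \\
a_2=6+3+2=11 && (6,1),\ (5,2),\ (4,3),\\
a_3=3+2+1+1=7 && (5,1,1),\ (4,2,1),\ (3,3,1),\ (3,2,2),\\
a_4=2+1+1=4 && (4,1,1,1),\ (3,2,1,1),\ (2,2,2,1),\\
a_5=1+1=2 && (3,1,1,1,1),\ (2,2,1,1,1),
\end{array}
\]
and $a_6=a_7=1$. The total is $37$. With Corollary~\ref{cor:main}, this shows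
that the best possible constant $\delta$ in the conjecture satisfies
$\frac15\le\delta\le\frac{11}{37}$. We do not determine it.

\section{Two linear maps and the proof of the theorem}\label{sec:maps}

Fix $n$ and let $\mathcal G_k$ be the set of graphs on $[n]$ with exactly $k$
components. For a finite set $Z$ let $\mathbb R^Z$ be the space of real
functions on $Z$; it is the zero space if $Z$ is empty. Define
$\mathbf U:\mathbb R^{\mathcal G_{k+1}}\to\mathbb R^{\mathcal G_k}$ by
\[
(\mathbf Uf)(G)=\sum_{e\text{ bridge of }G}f(G-e)\qquad(G\in\mathcal G_k).
\]
The map sends the indicator function of a graph $H$ to the sum of the indicator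
functions of the graphs $H+uv$, with $u,v$ in distinct components of $H$: it
adds a bridge in all possible ways.

\begin{example}\label{ex:U}
Let $n=4$ and $k=1$, and let $f$ be an isomorphism-invariant function supported
on the forests with two components. Write $P_m$ for the path on $m$ vertices and
$\sqcup$ for disjoint union. Then $f$ is given by two numbers, its value
$f_{\mathrm a}$ on $P_3\sqcup K_1$ (two adjacent edges) and its value
$f_{\mathrm d}$ on $K_2\sqcup K_2$ (two disjoint edges), and
\[
(\mathbf Uf)(K_{1,3})=3f_{\mathrm a},\qquad
(\mathbf Uf)(P_4)=2f_{\mathrm a}+f_{\mathrm d}.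
\]
If $\mathbf Uf=0$, then $f=0$. So $\mathbf U$ embeds a space of dimension $a_2$
into the invariant functions on trees, a space of dimension $a_1$, and
$a_2\le a_1$.
\end{example}

Applying $\mathbf U$ twice gives only $a_{k+2}\le a_k$. Since a bridge $e$ lies
on no cycle, $G$ and $G-e$ have the same cycles, and the bridges of $G-e$ are
the bridges of $G$ other than $e$. Therefore $\frac12(\mathbf U^2f)(G)$ is the
sum of $f(G-e-e')$ over unordered pairs of distinct bridges of $G$. To gain a
factor $2$ we split this sum as the forests on $k+2$ vertices suggest, and feed
a different function into each part. For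
$f,h\in\mathbb R^{\mathcal G_{k+2}}$ and $G\in\mathcal G_k$ let
\[
\mathbf W(f,h)(G)=\sum_{\{e,e'\}\text{ same}}f(G-e-e')
+\sum_{\{e,e'\}\text{ different}}h(G-e-e'),
\]
where $\{e,e'\}$ runs over the unordered pairs of distinct bridges of $G$ lying
in the same component of $G$, respectively in different components of $G$. The
split is invariant under relabeling, and $\mathbf W(f,f)=\frac12\mathbf U^2f$.

\begin{example}\label{ex:W}
Let $n=6$ and $k=2$, and let $f,h$ be invariant functions supported on the
forests with four components. Such a forest has two edges, adjacent or disjoint,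
so there are four unknowns $f_{\mathrm a},f_{\mathrm d},h_{\mathrm a},
h_{\mathrm d}$. A forest with two components has four edges; deleting a pair
leaves the complementary pair. In $K_{1,4}\sqcup K_1$ and $P_5\sqcup K_1$ all
six pairs lie in one component. In $K_{1,3}\sqcup K_2$ and $P_4\sqcup K_2$ three
pairs lie in the large component, and each leaves one edge of it together with
the edge of $K_2$; the other three pairs contain the edge of $K_2$ and leave two
edges of the large component. Thus $\mathbf W(f,h)$ takes the values
\[
\begin{array}{ll}
K_{1,4}\sqcup K_1:\ 6f_{\mathrm a}, &\qquad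
K_{1,3}\sqcup K_2:\ 3f_{\mathrm d}+3h_{\mathrm a},\\[2pt]
P_5\sqcup K_1:\ 3f_{\mathrm a}+3f_{\mathrm d}, &\qquad
P_4\sqcup K_2:\ 3f_{\mathrm d}+2h_{\mathrm a}+h_{\mathrm d}.
\end{array}
\]
If $\mathbf W(f,h)=0$, the left column gives $f=0$, and then the right column
gives $h=0$. Hence $2a_4\le a_2$. The general proof for $k=2$ follows the same
order: it starts from the forests with an isolated vertex, where $h$ does not
appear, shows that $f=0$, and then deduces that $h=0$.
\end{example}

In the examples we solved the equations on unlabeled graphs. In general it is
easier to prove more: the maps are injective on all functions, invariant or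
not. On labeled objects one can single out a vertex and use induction.

\begin{proposition}\label{prop:inj}
The map $\mathbf U:\mathbb R^{\mathcal G_{k+1}}\to\mathbb R^{\mathcal G_k}$ is
injective for every $k\ge1$, and the map
$\mathbf W:\mathbb R^{\mathcal G_{k+2}}\oplus\mathbb R^{\mathcal G_{k+2}}
\to\mathbb R^{\mathcal G_k}$ is injective for every $k\ge2$.
\end{proposition}

For $k=1$ the second sum in $\mathbf W$ is empty, so $h$ plays no part and
$\mathbf W$ is not injective when $n\ge3$. The proposition is proved in
Sections~\ref{sec:core}--\ref{sec:two}.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:inj}]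
Let $\Lambda_k$ be the space of functions on $\mathcal G_k$ that are constant on
$\Gamma$-orbits and vanish outside $\mathcal B$. As $\mathcal B$ is a union of
orbits, the indicator functions of the orbits in $\mathcal B\cap\mathcal G_k$
form a basis, and $\dim\Lambda_k=a_k$.

(i) Let $f\in\Lambda_{k+1}$. A permutation $\sigma\in\Gamma$ maps the bridges of
$G$ bijectively onto the bridges of $\sigma G$, so
$(\mathbf Uf)(\sigma G)=\sum_ef(\sigma(G-e))=(\mathbf Uf)(G)$. If
$(\mathbf Uf)(G)\ne0$, then $G-e\in\mathcal B$ for some bridge $e$ of $G$; the
ends of $e$ lie in distinct components of $G-e$, so $G\in\mathcal B$. Thus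
$\mathbf U$ maps $\Lambda_{k+1}$ injectively into $\Lambda_k$, and
$a_{k+1}\le a_k$.

(ii) Let $k\ge 2$ and $f,h\in\Lambda_{k+2}$. A permutation $\sigma\in\Gamma$
also maps components to components, so it preserves the type of each pair of
bridges, and $\mathbf W(f,h)$ is constant on orbits. If $\mathbf W(f,h)(G)\ne0$,
then $G-e-e'\in\mathcal B$ for two distinct bridges $e,e'$ of $G$. Since $e'$ is
a bridge of $G-e$, we get $G-e\in\mathcal B$, and then $G\in\mathcal B$. Thus
$\mathbf W$ maps $\Lambda_{k+2}\oplus\Lambda_{k+2}$ injectively into
$\Lambda_k$, and $2a_{k+2}\le a_k$.

(iii) We have $a_1>0$, for otherwise (i) gives $a_k=0$ for all $k$ and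
$\mathcal B$ is empty. By (ii), $a_{j+2i}\le2^{-i}a_j$ for all $j\ge2$ and
$i\ge0$. Put $s=\sum_{i=0}^{n}2^{-i}<2$. Since $a_k=0$ for $k>n$, splitting the
indices by parity gives, for $j\ge2$,
\begin{equation}\label{eq:tail}
\sum_{k\ge j}a_k\le s\,(a_j+a_{j+1})\le 2s\,a_j ,
\end{equation}
the last step by (i). For $j=2$ this gives
$\sum_{k\ge1}a_k\le a_1+2sa_2\le(1+2s)a_1<5a_1$. For general $j\ge2$ write
$j=j_0+2i$ with $j_0\in\{2,3\}$ and $i=\lfloor(j-2)/2\rfloor$. Then
$a_j\le2^{-i}a_{j_0}\le2^{-i}a_1$, so \eqref{eq:tail} gives
$\sum_{k\ge j}a_k\le4\cdot2^{-i}a_1$. Dividing by $\sum_ka_k$ gives the tail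
bound.
\end{proof}

Bridge-addability is used only to see that $\mathbf Uf$ and $\mathbf W(f,h)$
vanish outside $\mathcal B$. It cannot be dropped: for the set of all
disconnected graphs $a_1=0$.

\begin{remark}
In the bases of orbit indicators, the matrix of
$\mathbf U:\Lambda_{k+1}\to\Lambda_k$ has a nonzero entry only where the orbit
of a graph $H$ meets the orbit of a graph $H+uv$. The matrix has a nonzero minor
of order $a_{k+1}$, and a nonzero term in its expansion assigns distinct orbits
of this form to distinct orbits in $\mathcal B\cap\mathcal G_{k+1}$. So (i) is
witnessed by an injection that adds one bridge, although the proof does not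
describe it.
\end{remark}

\section{Reduction to forests on cells}\label{sec:core}

The maps $\mathbf U$ and $\mathbf W$ touch only bridges. The rest of the graph
is inert, and all that matters about it is which sets of vertices it holds
together. This leads to the following setting.

Let $I$ be a finite nonempty collection of pairwise disjoint, nonempty, finite
sets, called \emph{cells}. An \emph{edge on $I$} is a pair $\{u,v\}$ with $u$
and $v$ in distinct cells; it \emph{joins} these two cells. Two cells may be
joined by many different edges. A set $F$ of edges on $I$ defines a multigraph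
$F/I$ with vertex set $I$. Let $\mathcal F_k(I)$ be the family of edge sets $F$
for which $F/I$ is a forest (no cycles and no parallel edges) with exactly $k$
components. We call such $F$ a \emph{forest on $I$}; its components, leaves and
isolated cells are those of $F/I$. It has $|I|-k$ edges, and
$\mathcal F_k(I)\ne\emptyset$ exactly when $1\le k\le|I|$. When all cells are
singletons, these are ordinary labeled forests.

Every nonempty $A\subseteq I$ is again a collection of cells. If $I=A\sqcup B$
with $A,B$ nonempty, $X\in\mathcal F_i(A)$ and $Y\in\mathcal F_j(B)$, then
$X\cup Y\in\mathcal F_{i+j}(I)$. We write $I-x$ for $I\setminus\{x\}$. Two ways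
of passing from $I-x$ to $I$ drive the inductions below:
\begin{itemize}
\item $\mathcal F_k(I-x)\subseteq\mathcal F_{k+1}(I)$, and the subset consists
of the forests in which $x$ is isolated;
\item if $e$ joins $x$ to another cell and $H\in\mathcal F_k(I-x)$, then
$H+e\in\mathcal F_k(I)$ and $x$ is a leaf of $H+e$; every forest in
$\mathcal F_k(I)$ with leaf $x$ arises in this way.
\end{itemize}
Define $U:\mathbb R^{\mathcal F_{k+1}(I)}\to\mathbb R^{\mathcal F_k(I)}$ and
$W:\mathbb R^{\mathcal F_{k+2}(I)}\oplus\mathbb R^{\mathcal F_{k+2}(I)}
\to\mathbb R^{\mathcal F_k(I)}$ by
\begin{align*}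
(Uf)(F)&=\sum_{e\in F}f(F-e),\\
W(f,h)(F)&=\sum_{\{e,e'\}\text{ same}}f(F-e-e')
+\sum_{\{e,e'\}\text{ different}}h(F-e-e'),
\end{align*}
where $\{e,e'\}$ runs over the unordered pairs of distinct edges of $F$ in the
same component of $F$, respectively in different components of $F$.

\begin{lemma}\label{lem:U}
For every $k\ge1$ and every collection of cells $I$, the map $U$ is injective.
\end{lemma}

\begin{lemma}\label{lem:W}
For every $k\ge2$ and every collection of cells $I$, the map $W$ is injective.
\end{lemma}

The \emph{core} of a graph $G$ on $[n]$ is the graph on $[n]$ obtained by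
deleting all bridges of $G$. An edge of the core lies on a cycle of $G$, and no
edge of that cycle is a bridge, so the cycle lies in the core. Hence the core is
\emph{bridgeless}: it has no bridges.

\begin{lemma}\label{lem:core}
Let $Q$ be a bridgeless graph on $[n]$ and let $I$ be the collection of vertex
sets of its components. Then $F\mapsto Q+F$ is a bijection from
$\mathcal F_k(I)$ onto the set of graphs in $\mathcal G_k$ with core $Q$. The
bridges of $Q+F$ are the edges in $F$, and two of them lie in the same component
of $Q+F$ if and only if they lie in the same component of $F$.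
\end{lemma}

\begin{proof}
Let $F$ be any set of edges on $I$. Each cell is connected in $Q$, and $Q$ has
no edge between cells. So two vertices lie in the same component of $Q+F$ if and
only if their cells lie in the same component of $F/I$. This gives the last
assertion, and shows that $Q+F$ and $F/I$ have the same number of components.

Let $F\in\mathcal F_k(I)$. Then $Q+F\in\mathcal G_k$. An edge of $Q$ lies on a
cycle of $Q$, so it is not a bridge of $Q+F$. An edge $e\in F$ is a bridge,
because $Q+(F-e)$ has $k+1$ components, as $(F-e)/I$ does. So $F$ is the set of
bridges of $Q+F$, the core of $Q+F$ is $Q$, and the map is injective.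

Conversely, let $G\in\mathcal G_k$ have core $Q$ and let $F$ be its set of
bridges, so that $G=Q+F$. An edge $e\in F$ joins distinct cells, for otherwise
a path in $Q$ between its ends would close a cycle through $e$. The multigraph
$F/I$ has $k$ components, and $(F-e)/I$ has $k+1$ for each $e\in F$, as $G-e$
does. So no edge of $F/I$ lies on a cycle or has a parallel edge, and
$F\in\mathcal F_k(I)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:inj} from
Lemmas~\ref{lem:U} and~\ref{lem:W}]
Let $\mathbf Uf=0$. For a bridgeless $Q$ with cells $I$ put $f_Q(F)=f(Q+F)$ for
$F\in\mathcal F_{k+1}(I)$. By Lemma~\ref{lem:core}, for $F\in\mathcal F_k(I)$,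
\[
(Uf_Q)(F)=\sum_{e\in F}f(Q+F-e)=(\mathbf Uf)(Q+F)=0 ,
\]
so $f_Q=0$ by Lemma~\ref{lem:U}. Every graph in $\mathcal G_{k+1}$ has the form
$Q+F$ with $Q$ its core, so $f=0$. If $\mathbf W(f,h)=0$ and $k\ge2$, then
$W(f_Q,h_Q)(F)=\mathbf W(f,h)(Q+F)=0$, because Lemma~\ref{lem:core} matches the
pairs of bridges and their types; Lemma~\ref{lem:W} gives $f_Q=h_Q=0$ for every
$Q$.
\end{proof}

\section{Deleting one edge}\label{sec:one}

We prove Lemma~\ref{lem:U} by removing a cell. The equations $(Uf)(F)=0$ at the
forests $F$ in which $x$ is a leaf with a given edge $e$ almost form the same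
system on $I-x$; the extra term comes from deleting $e$ itself. That term does
not depend on $e$, so it cancels when two choices of $e$ are compared. This does
not yet show that $f=0$, but it shows that $f$ has many equal values.

\begin{proof}[Proof of Lemma~\ref{lem:U}]
Fix $k\ge1$ and use induction on $N=|I|$. If $N\le k$, the domain is zero. If
$N=k+1$, then $\mathcal F_{k+1}(I)=\{\emptyset\}$; since $N\ge2$ there is an
edge $e$ on $I$, and $(Uf)(\{e\})=f(\emptyset)$.

Let $N\ge k+2$ and $Uf=0$. Let $x\in I$, let $e$ be an edge joining $x$ to
another cell, and put $g_e(H)=f(H+e)$ for $H\in\mathcal F_{k+1}(I-x)$. For every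
$F'\in\mathcal F_k(I-x)$,
\[
0=(Uf)(F'+e)=f(F')+\sum_{e'\in F'}f(F'-e'+e)=f(F')+(U'g_e)(F'),
\]
where $U'$ is the map for $I-x$. If $\tilde e$ is another edge at $x$, then
$U'(g_e-g_{\tilde e})=0$, so $g_e=g_{\tilde e}$ by induction. In other words,
$f$ is unchanged by a \emph{leaf move}: if $x$ is a leaf of
$F\in\mathcal F_{k+1}(I)$, replace its edge by any edge joining $x$ to another
cell. After the move $x$ is still a leaf, so leaf moves are reversible.

We claim that any two forests in $\mathcal F_{k+1}(I)$ are connected by a
sequence of leaf moves. Fix a cell $w$, and call a forest a \emph{star} if all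
its edges touch $w$. Suppose that some edge of $F$ does not touch $w$, and
consider its component. If the component avoids $w$, it has an edge and hence a
leaf; move this leaf to $w$. If the component contains $w$, the ends of that
edge are at distances $d\ge1$ and $d+1$ from $w$, so a cell at maximal distance
from $w$ is a leaf at distance at least $2$; move it to $w$. In both cases the
number of edges at $w$ increases, so $F$ is connected to a star.

A star is described by the set $L\subseteq I-w$ of neighbors of $w$, which has
$N-k-1\ge1$ elements, and by a choice of one edge from each cell of $L$ to $w$.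
The cells of $L$ are leaves, so leaf moves change the chosen edges freely. To
change $L$, let $u\in L$ and let $z\notin L\cup\{w\}$, an isolated cell. Move
the leaf $u$ from $w$ to $z$. Now $\{u,z\}$ is a component and $z$ is a leaf;
move $z$ to $w$. The result is a star with $L$ replaced by
$(L\setminus\{u\})\cup\{z\}$. Such exchanges connect any two subsets of $I-w$ of
the same size, which proves the claim.

Hence $f$ is a constant $c$. For any $F$ in the nonempty set $\mathcal F_k(I)$
we have $0=(Uf)(F)=(N-k)c$, so $c=0$.
\end{proof}

\section{Deleting two edges}\label{sec:two}

The cancellation that proved Lemma~\ref{lem:U} is not available for $W$. In the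
equation at $F'+e$, with $x$ a leaf, a pair $\{e,e'\}$ contributes $f(F'-e')$ or
$h(F'-e')$ according to whether $e$ attaches $x$ to the component of $e'$, and
this depends on $e$. All these terms, however, are values at forests in which
$x$ is isolated. If $f$ and $h$ are known to vanish on such forests, induction
on $|I|$ goes through, and that vanishing is exactly the lemma for $I-x$ and
$k-1$. This reduces everything to $k=2$. There the step fails, since the lemma
is false for $k=1$: the equations at forests with $x$ isolated read
$\frac12U^2f=0$ on $I-x$ and say nothing about $h$. We give the reduction first.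

\subsection{From $k-1$ to $k$, for $k\ge3$}

Assume Lemma~\ref{lem:W} for $k-1\ge2$ and all collections of cells, and use
induction on $N=|I|$. If $N<k+2$, the domain is zero. Let $N\ge k+2$ and
$W(f,h)=0$.

\emph{Forests with an isolated cell.} Let $x\in I$ and
$F''\in\mathcal F_{k-1}(I-x)\subseteq\mathcal F_k(I)$. The pairs of edges of
$F''$ and their types are the same on $I-x$ as on $I$, so the equation at $F''$
says that $W''(f,h)(F'')=0$, where $W''$ is the map for $I-x$ and $k-1$, and
$f,h$ are restricted to $\mathcal F_{k+1}(I-x)\subseteq\mathcal F_{k+2}(I)$. By
the lemma for $k-1$, both $f$ and $h$ vanish on every forest with an isolated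
cell. If $N=k+2$, then $\mathcal F_{k+2}(I)=\{\emptyset\}$ and we are done.

\emph{Forests with a leaf.} Let $N\ge k+3$, let $x\in I$, and let $e$ join $x$
to another cell. Put $f_e(H)=f(H+e)$ and $h_e(H)=h(H+e)$ for
$H\in\mathcal F_{k+2}(I-x)$. Consider the equation at $F'+e$, where
$F'\in\mathcal F_k(I-x)$. A pair $\{e,e'\}$ contributes the value of $f$ or $h$
at $F'-e'$, in which $x$ is isolated, and this value is $0$. Two edges of $F'$
lie in the same component of $F'+e$ if and only if they lie in the same
component of $F'$. So $W'(f_e,h_e)=0$, where $W'$ is the map for $I-x$ and $k$,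
and $f_e=h_e=0$ by induction on $N$. Every $F\in\mathcal F_{k+2}(I)$ has
$N-k-2\ge1$ edges, hence a leaf $x$ with an edge $e$, and
$f(F)=f_e(F-e)=0$, $h(F)=h_e(F-e)=0$.

\subsection{The case $k=2$}

Let $f,h\in\mathbb R^{\mathcal F_4(I)}$ satisfy $W(f,h)=0$. A forest with two
components is a pair of trees on complementary sets of cells, so we group the
equations by the ordered partition $I=A\sqcup B$ into nonempty parts and treat
them as equations for functions of two variables.

We use two facts from linear algebra. Let $g$ be a function on a product
$Z_1\times Z_2$ of finite sets. A linear map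
$L:\mathbb R^{Z_1}\to\mathbb R^{Z_1'}$ acts in the first variable by applying
$L$ to $g(\cdot,z_2)$ for each $z_2$, and a linear map
$K:\mathbb R^{Z_2}\to\mathbb R^{Z_2'}$ acts in the second variable by applying
$K$ to $g(z_1,\cdot)$ for each $z_1$. The two actions commute, since both
compositions have the value $\sum_{z_1,z_2}L(z_1',z_1)K(z_2',z_2)g(z_1,z_2)$ at
$(z_1',z_2')$; and the action of an injective map is injective. For functions on
$\mathcal F_i(A)\times\mathcal F_j(B)$ let $U_A$ and $U_B$ denote $U$ acting in
the first and in the second variable. They commute, and they are injective by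
Lemma~\ref{lem:U}. For $i+j=4$ let $f_{ij}(X,Y)=f(X\cup Y)$ on
$\mathcal F_i(A)\times\mathcal F_j(B)$, and define $h_{ij}$ from $h$ in the same
way. Below, $S$ and $T$ denote trees, $X$ and $Y$ forests with two components,
and $H$ a forest with three components.

\medskip\noindent\emph{Step 1: the equations for a fixed partition.}
Let $S\in\mathcal F_1(A)$ and $T\in\mathcal F_1(B)$. A pair of edges of
$S\cup T$ lies in $S$, lies in $T$, or has one edge in each. Since $U^2$ counts
ordered pairs, the equations at the forests $S\cup T$ say that
\begin{equation}\label{eq:0}
\tfrac12U_A^2f_{31}+\tfrac12U_B^2f_{13}+U_AU_Bh_{22}=0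
\qquad\text{on }\mathcal F_1(A)\times\mathcal F_1(B).
\end{equation}

\medskip\noindent\emph{Step 2: $f_{13}$ lies in the image of $U_A$.}
Equation \eqref{eq:0} involves three functions, but two of its terms begin with
$U_A$, so working modulo the image of $U_A$ isolates the middle one. Let
$M\subseteq\mathbb R^{\mathcal F_1(A)}$ be the image of
$U:\mathbb R^{\mathcal F_2(A)}\to\mathbb R^{\mathcal F_1(A)}$, let $\pi$ be a
linear map from $\mathbb R^{\mathcal F_1(A)}$ to itself with kernel $M$ (a
projection onto a complement of $M$), and let $\pi_A$ be its action in the first
variable. Applying $\pi_A$ to \eqref{eq:0} kills the first and third terms and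
leaves $U_B^2\pi_Af_{13}=0$. Hence $\pi_Af_{13}=0$, that is,
$f_{13}(\cdot,H)\in M$ for every $H\in\mathcal F_3(B)$. As $U$ is injective,
there is a unique function $m_A$ on $\mathcal F_2(A)\times\mathcal F_3(B)$ with
$f_{13}=U_Am_A$:
\begin{equation}\label{eq:1}
f(S\cup H)=\sum_{e\in S}m_A(S-e,H)
\qquad(S\in\mathcal F_1(A),\ H\in\mathcal F_3(B)).
\end{equation}
This holds for every nonempty proper subset $A$ of $I$, with $B=I\setminus A$.
The function $m_A$ is the object on which the induction runs: it expresses the
value of $f$ at a forest with component $S$ through the two smaller pieces of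
$S-e$.

\medskip\noindent\emph{Step 3: $h$ in terms of $m$.}
Formula \eqref{eq:1} for the ordered partition $(B,A)$ says that
$f_{31}=U_Bm_B^*$, where $m_B^*(H,Y)=m_B(Y,H)$ on
$\mathcal F_3(A)\times\mathcal F_2(B)$. Substituting both formulas into
\eqref{eq:0} and commuting $U_A$ with $U_B$, we obtain
\[
U_AU_B\bigl(\tfrac12U_Am_B^*+\tfrac12U_Bm_A+h_{22}\bigr)=0 .
\]
The map $U_AU_B$ is injective, so for $X\in\mathcal F_2(A)$ and
$Y\in\mathcal F_2(B)$
\begin{equation}\label{eq:2}
-2\,h(X\cup Y)=\sum_{e\in X}m_B(Y,X-e)+\sum_{e\in Y}m_A(X,Y-e).
\end{equation}
The left side depends only on the forest $X\cup Y$, while the right side depends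
on how its four components are split into two pairs. Comparing two splittings of
the same forest is the decisive move.

\medskip\noindent\emph{Step 4: induction on the size of the smallest component.}
We prove by induction on $a\ge1$ the statement
\begin{quote}
$(C_a)$\quad $f(F)=0$ for every $F\in\mathcal F_4(I)$ that has a component with
at most $a$ cells.
\end{quote}
For $(C_1)$, let $x$ be an isolated cell of $F$ and apply \eqref{eq:1} with
$A=\{x\}$, $S=\emptyset$ and $H=F$; the sum is empty.

Assume $(C_a)$, and call a component \emph{small} if it has at most $a$ cells.
The following two statements hold for every ordered partition $(A,B)$.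

\smallskip
(a) \emph{$m_A(X,H)=0$ whenever $H$ has a small component.} Fix such an $H$. For
every $S\in\mathcal F_1(A)$ the forest $S\cup H$ has a small component, so
$f(S\cup H)=0$ by $(C_a)$. By \eqref{eq:1}, $U$ annihilates $m_A(\cdot,H)$, and
Lemma~\ref{lem:U} gives $m_A(\cdot,H)=0$.

\smallskip
(b) \emph{$m_A(X,H)=0$ whenever both components $X_1,X_2$ of $X$ are small.}
Here the small components are in the first argument, where (a) does not apply.
We regroup so that they appear in the second argument of every term. Let
$Y\in\mathcal F_2(B)$ have components $Y_1,Y_2$. Let $X'=X_1\cup Y_1$ and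
$Y'=X_2\cup Y_2$, and let $A'$ and $B'$ be the sets of cells of these two
forests, so that $X'\in\mathcal F_2(A')$, $Y'\in\mathcal F_2(B')$ and
$X'\cup Y'=X\cup Y$. For $e\in X'$ the forest $X'-e$ has a small component,
namely $X_1$ if $e\in Y_1$ and a part of $X_1$ if $e\in X_1$; so
$m_{B'}(Y',X'-e)=0$ by (a). For $e\in Y'$ the forest $Y'-e$ has the small
component $X_2$ or a part of it; so $m_{A'}(X',Y'-e)=0$ by (a). Formula
\eqref{eq:2} for $(A',B')$ gives $h(X\cup Y)=0$.

Now use \eqref{eq:2} for $(A,B)$. The left side is $0$, and the terms
$m_B(Y,X-e)$ vanish by (a), because all components of $X-e$ are small. What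
remains is $\sum_{e\in Y}m_A(X,Y-e)=0$ for every $Y\in\mathcal F_2(B)$. So
$U:\mathbb R^{\mathcal F_3(B)}\to\mathbb R^{\mathcal F_2(B)}$ annihilates
$m_A(X,\cdot)$, and Lemma~\ref{lem:U} gives $m_A(X,\cdot)=0$.

\smallskip
To prove $(C_{a+1})$, let $F\in\mathcal F_4(I)$ have a component $S$ with
exactly $a+1$ cells, let $A$ be its set of cells and let $H=F\setminus S$. By
\eqref{eq:1}, $f(F)$ is a sum of terms $m_A(S-e,H)$. Both components of $S-e$
are small, so each term vanishes by (b), and $f(F)=0$.

\medskip\noindent\emph{Step 5: conclusion.}
Taking $a=|I|$ gives $f=0$. Then $m_A=0$ for every $A$, by the uniqueness in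
Step 2. Every $F\in\mathcal F_4(I)$ has the form $X\cup Y$, with two of its
components in $X$ and two in $Y$, so $h=0$ by \eqref{eq:2}. This proves
Lemma~\ref{lem:W} for $k=2$, hence for all $k\ge2$ by the reduction above, and
completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}

\bibitem{McD}
Colin McDiarmid,
\emph{Connectivity for an unlabelled bridge-addable graph class},
arXiv:2001.05256 (2020).

\end{thebibliography}
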